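\title{The $\Sigma$-invariants of Borel subgroups of Chevalley groups over $\mathbb{Z}[1/N]$}

\begin{abstract}
Let $\mathcal{B}$ be a Borel subgroup of a Chevalley group, let $S$ be a finite nonempty set of primes with product $N$, and let $\Gamma=\mathcal{B}(\mathbb{Z}[1/N])$. Every simple root $\alpha$ and prime $p\in S$ give a character $\chi_{\alpha,p}=v_p\circ\alpha$ of $\Gamma$, and the classes of these characters span a simplex in the character sphere. We prove that the complement of the invariant $\Sigma^k(\Gamma)$ is the $(k-1)$-skeleton of this simplex for every $k\ge1$, as conjectured by Witzel. The groups $\Gamma$ and $\prod_{p\in S}\mathcal{B}(\mathbb{Z}[1/p])$ act cocompactly on one contractible complex with one height function. Membership in $\Sigma^k$ comes from an action of the product group on a join of complexes of simplices opposite a chamber in the spherical building over $\mathbb{Q}$. Non-membership comes from top-dimensional chains supplied by the Ore condition in group rings of nilpotent groups.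
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finitely generated group and $\chi\colon G\to\mathbb{R}$ a nonzero homomorphism. The Cayley graph of $G$ is connected, but the part of it that lies over $\{\chi\ge0\}$ may or may not be. The invariant $\Sigma^1(G)$ records the directions $\chi$ for which this half is connected, and the higher invariants $\Sigma^k(G)$ ask the same question for spheres of dimension up to $k-1$: can a sphere that lies high up be filled without going far down? This paper determines all these invariants for the groups of $S$-integral points of Borel subgroups of Chevalley groups over $\mathbb{Q}$.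

\subsection*{The invariants}
An action on a CW-complex is \emph{cocompact} if there are finitely many orbits of cells. A group $G$ is \emph{of type $F_k$} if it acts freely on a contractible CW-complex with cocompact $k$-skeleton, and \emph{of type $F_\infty$} if it is of type $F_k$ for all $k$. The \emph{character sphere}
\[
S(G)=(\operatorname{Hom}(G,\mathbb{R})\setminus\{0\})/\mathbb{R}_{>0}
\]
is the set of classes $[\chi]$ of nonzero homomorphisms up to positive scaling. All actions are left actions. A continuous function $h\colon Y\to\mathbb{R}$ on a $G$-space is a \emph{$\chi$-equivariant height function} if $h(gy)=\chi(g)+h(y)$ for all $g$ and $y$, and we write $Y_{\ge r}=\{y\in Y:h(y)\ge r\}$.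

The filtration $(Y_{\ge r})_{r\in\mathbb{R}}$ is \emph{essentially $n$-connected} if for every $r$ there is an $s\le r$ such that the inclusion $Y_{\ge r}\hookrightarrow Y_{\ge s}$ induces the trivial map on $\pi_i$ for all $0\le i\le n$ and all basepoints. Equivalently, every map $S^i\to Y_{\ge r}$ with $0\le i\le n$ is null-homotopic in $Y_{\ge s}$; for $i=0$ this says that any two points of $Y_{\ge r}$ are joined by a path in $Y_{\ge s}$.

Let $k\ge1$, let $G$ be of type $F_k$, let $E$ be a contractible free $G$-CW-complex with cocompact $k$-skeleton $E^{(k)}$, and let $h$ be a $\chi$-equivariant height function on $E$. By definition, $[\chi]\in\Sigma^k(G)$ if and only if $(E^{(k)}_{\ge r})_r$ is essentially $(k-1)$-connected. This condition does not depend on the choices of $E$ and $h$. For $k=1$ one may take for $E^{(1)}$ the Cayley graph with edges from $g$ to $gt$, where $t$ runs through a finite generating set; then $[\chi]\in\Sigma^1(G)$ if and only if the full subgraph on $\{g:\chi(g)\ge0\}$ is connected.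

\subsection*{The groups and the result}
Let $\mathcal{G}=\mathcal{G}(\Phi,\rho,\mathbb{Q})$ be a Chevalley group with root system $\Phi$, let $\Delta\subseteq\Phi$ be a system of simple roots, and let $\mathcal{B}=\mathcal{T}\ltimes\mathcal{U}$ be the corresponding Borel subgroup, with maximal split torus $\mathcal{T}$ and unipotent radical $\mathcal{U}$. We regard all of these as group schemes over $\mathbb{Z}$. Let $S$ be a finite nonempty set of primes, $N=\prod_{p\in S}p$, $\mathcal{O}_S=\mathbb{Z}[1/N]$, and
\[
\Gamma=\mathcal{B}(\mathcal{O}_S).
\]
This group is of type $F_\infty$ (see Proposition~\ref{prop:transfer}), so $\Sigma^k(\Gamma)$ is defined for all $k\ge1$. Each $\alpha\in\Delta$ is a character of $\mathcal{B}$ via $\mathcal{B}\to\mathcal{T}\to\mathbb{G}_m$, and $\alpha(b)\in\mathcal{O}_S^\times$ for $b\in\Gamma$. For $\alpha\in\Delta$ and $p\in S$ put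
\[
\chi_{\alpha,p}\colon\Gamma\to\mathbb{R},\qquad \chi_{\alpha,p}(b)=v_p(\alpha(b)),
\]
where $v_p$ is the $p$-adic valuation. These characters form a basis of $\operatorname{Hom}(\Gamma,\mathbb{R})$ (Lemma~\ref{lem:basis}). For $m\ge0$ let $\Delta_{\mathcal{G},\mathcal{B}}(S)^{(m)}\subseteq S(\Gamma)$ be the set of classes $[\sum_{i=1}^{m+1}\lambda_i\chi_i]$, where each $\chi_i$ is one of the $\chi_{\alpha,p}$, all $\lambda_i\ge0$, and not all $\lambda_i$ vanish. This is the $m$-skeleton of the spherical simplex with vertices $[\chi_{\alpha,p}]$. The following formula was conjectured by Witzel; the conjecture is posed in \cite{Schesler}.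

\begin{theorem}\label{thm:main}
For every Chevalley group $\mathcal{G}$, every finite nonempty set of primes $S$ and every $k\ge1$,
\[
\Sigma^k(\Gamma)=S(\Gamma)\setminus\Delta_{\mathcal{G},\mathcal{B}}(S)^{(k-1)} .
\]
\end{theorem}

In coordinates the theorem splits into three statements.

\begin{theorem}\label{thm:three}
Let $\chi=\sum a_{\alpha,p}\chi_{\alpha,p}\ne0$ and let $M\ge1$ be the number of nonzero coefficients $a_{\alpha,p}$.
\begin{enumerate}
\item[(1)] If some $a_{\alpha,p}<0$, then $[\chi]\in\Sigma^k(\Gamma)$ for all $k$.
\item[(2)] If all $a_{\alpha,p}\ge0$ and $M\ge2$, then $[\chi]\in\Sigma^{M-1}(\Gamma)$.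
\item[(3)] If all $a_{\alpha,p}\ge0$, then $[\chi]\notin\Sigma^{M}(\Gamma)$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:three}]
Since the $\chi_{\alpha,p}$ form a basis, $[\chi]$ lies in $\Delta_{\mathcal{G},\mathcal{B}}(S)^{(k-1)}$ if and only if all $a_{\alpha,p}\ge0$ and $M\le k$. If some $a_{\alpha,p}<0$, then $[\chi]$ lies in both sides of the formula by (1). Suppose that all $a_{\alpha,p}\ge0$. The invariants are nested, $\Sigma^k\subseteq\Sigma^l$ for $1\le l\le k$ (Lemma~\ref{lem:nested}), so (2) gives $[\chi]\in\Sigma^k(\Gamma)$ for $k\le M-1$ and (3) gives $[\chi]\notin\Sigma^k(\Gamma)$ for $k\ge M$. Thus $[\chi]\in\Sigma^k(\Gamma)$ if and only if $M>k$.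
\end{proof}

Section~\ref{sec:rankone} works out $SL_2$ with one and two primes, where all three parts can be seen in a product of trees. Section~\ref{sec:criteria} proves two general criteria for membership in $\Sigma^k$. Section~\ref{sec:X} constructs the complex $X$ that replaces the product of trees, proves (1), and shows that $\Gamma$ may be exchanged for $\prod_p\mathcal{B}(\mathbb{Z}[1/p])$. Sections~\ref{sec:opp} and~\ref{sec:positive} prove (2), and Section~\ref{sec:negative} proves (3).

\section{Rank one: products of trees}\label{sec:rankone}

Let $\mathcal{G}=SL_2$ and $\Delta=\{\alpha\}$. An element of $\Gamma$ with first row $(a,b)$ and second row $(0,a^{-1})$ has $\alpha$-value $a^2$ and acts on each $\mathbb{Q}_p$ by the affine map $s\mapsto a^2s+ab$. Let $T_p$ be the tree whose vertices are the balls $s+p^m\mathbb{Z}_p\subseteq\mathbb{Q}_p$, with an edge from each ball $s+p^m\mathbb{Z}_p$ to the ball $s+p^{m-1}\mathbb{Z}_p$ that contains it. The \emph{level} $\ell_p\colon T_p\to\mathbb{R}$ takes the value $m$ on $s+p^m\mathbb{Z}_p$ and is affine on edges. It is $\chi_{\alpha,p}$-equivariant. Every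 vertex has one neighbor below it and $p$ neighbors above it, so every point has a unique descending ray, and any two descending rays merge (Figure~\ref{fig:tree}). For $\chi=\sum_pa_p\chi_{\alpha,p}$ put $X=\prod_{p\in S}T_p$ and $h=\sum_pa_p\ell_p$. Proposition~\ref{prop:transfer} will show that $[\chi]\in\Sigma^k(\Gamma)$ if and only if $(X_{\ge r})$ is essentially $(k-1)$-connected; we use this here.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=1]
\foreach \m in {-1,0,1,2} \node at (-5.2,\m) {\small level $\m$};
\draw[dashed] (0,-1)--(0,-1.6);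
\draw (0,0)--(0,-1)--(4.2,0);
\draw (-2,1)--(-1,2);
\draw (2,1)--(3,2);
\draw[very thick] (-3.3,2.6)--(-3,2)--(-2,1)--(0,0)--(2,1)--(1,2)--(0.7,2.6);
\foreach \x/\y in {0/-1,0/0,4.2/0,-2/1,2/1,-3/2,-1/2,1/2,3/2} \fill (\x,\y) circle (2pt);
\node[left] at (0,-1) {\small $\tfrac12\mathbb{Z}_2$};
\node[below left] at (0,0) {\small $\mathbb{Z}_2$};
\node[above] at (4.2,0) {\small $\tfrac12+\mathbb{Z}_2$};
\node[below left] at (-2,1) {\small $2\mathbb{Z}_2$};
\node[below right] at (2,1) {\small $1+2\mathbb{Z}_2$};
\node[left] at (-3,2) {\small $4\mathbb{Z}_2$};
\node[above] at (-1,2) {\small $2+4\mathbb{Z}_2$};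
\node[right] at (1,2) {\small $1+4\mathbb{Z}_2$};
\node[above] at (3,2) {\small $3+4\mathbb{Z}_2$};
\end{tikzpicture}
\caption{Part of the tree $T_2$ of balls in $\mathbb{Q}_2$. The balls that contain $0$ and the balls that contain $1$ form two lines, which agree at levels $\le0$. Their upper halves form the thick line $L_2$, on which the level is the distance from the vertex $\mathbb{Z}_2$.}
\label{fig:tree}
\end{figure}

\subsection*{One prime}
Let $S=\{p\}$. If $h=-\ell_p$, then each set $X_{\ge r}$ is closed under descending in the tree, and descending contracts every compact subset of it; so $[-\chi_{\alpha,p}]\in\Sigma^k(\Gamma)$ for all $k$. If $h=\ell_p$, let $s\le r$ and take integers $n<s$ and $m\ge r$. The geodesic from $p^m\mathbb{Z}_p$ to $p^n+p^m\mathbb{Z}_p$ passes through $p^n\mathbb{Z}_p$, which lies below $s$. So $[\chi_{\alpha,p}]$ is the unique point of $S(\Gamma)$ outside $\Sigma^1(\Gamma)$.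

\subsection*{Two primes}
Let $S=\{p,q\}$ and $h=a\ell_p+b\ell_q$.

\emph{A negative coefficient.} If $b<0$, descend in $T_p$ at speed $1$ and in $T_q$ at a speed $L$ with $-a-bL>0$. This flow raises $h$, and it moves any compact set into the plane formed by the balls around $0$ in both trees, where the superlevel sets are half-planes. This is part (1) of Theorem~\ref{thm:three}.

\emph{Positive coefficients: connectivity.} Let $a,b>0$, so that $M=2$. No descending flow on $X$ raises $h$, but one can climb in one tree to pay for a descent in the other. To join $(x,y)$ to $(x',y')$ in $X_{\ge r}$, raise $x$ to a point $x_1$ so high that $\{x_1\}\times[y,y']$ lies in $X_{\ge r}$, where $[y,y']$ is the geodesic. Move $y$ to $y'$, and raise it further to a point $y_1$ so high that $[x_1,x']\times\{y_1\}$ lies in $X_{\ge r}$. Move $x_1$ to $x'$ and lower $y_1$ back to $y'$. So $[\chi]\in\Sigma^1(\Gamma)$.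

For $u\in\mathbb{Q}$ let $V^p_u\subseteq T_p$ be the line of balls that contain $u$; every vertex lies on such a line. The path above runs first in a piece $V^p_u\times T_q$ and then in a piece $T_p\times V^q_{u'}$, and these two meet in the plane $V^p_u\times V^q_{u'}$. Each piece has a flow that raises $h$: up the line quickly, down the tree slowly. The pieces are indexed by the vertices, and their intersections by the edges, of the join $\mathbb{Q}*\mathbb{Q}$ of two discrete sets, and this join is connected. This is the shape of the proof of part (2).

To turn the picture into a proof we want a group for which the stabilizers of the simplices of the join act cocompactly on the pieces. The group $\Gamma$ fails: an affine map that fixes two rational numbers $u\ne u'$ is the identity, so the stabilizer in $\Gamma$ of the edge $(u,u')$ is finite. The group $\mathcal{B}(\mathbb{Z}[1/p])\times\mathcal{B}(\mathbb{Z}[1/q])$ succeeds: if $p^{2f}\equiv1$ modulo the prime-to-$p$ part of the denominator of $u$, then $s\mapsto p^{2f}s+(1-p^{2f})u$ comes from $\mathcal{B}(\mathbb{Z}[1/p])$, fixes $u$ and translates the line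 $V^p_u$, and likewise in the second factor.

\emph{Positive coefficients: the obstruction.} Let $L_p\subseteq T_p$ be the line formed by the balls of level $\ge0$ that contain $0$ or $1$. In the plane $L_p\times L_q\cong\mathbb{R}^2$ the height is $a|x|+b|y|$. The square $[-n,n]^2$ is a cellular $2$-chain $z$ whose boundary has height at least $n\min(a,b)$ and which contains cells at the origin. Since $X$ is contractible of dimension $2$, it has no nonzero cellular $2$-cycles, so $z$ is the only chain with boundary $\partial z$. Loops of arbitrarily great height are therefore forced down to height near $0$. The lag $r-s$ in the definition of essential connectivity can be taken independent of $r$ (Lemma~\ref{lem:lag}), so $[\chi]\notin\Sigma^2(\Gamma)$. In algebraic terms, let $u_p$ and $u_q$ be the translation $s\mapsto s+1$ acting on the first and on the second factor only, and let $Q_n$ be the square of levels $[0,n]^2$ in $V^p_0\times V^q_0$. Then, up to sign, $z=(1-u_p)(1-u_q)Q_n$. The two sides of $Q_n$ at level $0$ disappear from the boundary because $u_p$ fixes one of them and $u_q$ fixes the other. Section~\ref{sec:negative}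 generalizes this formula.

\subsection*{The guess}
Each pair $(\alpha,p)$ with positive coefficient is a direction in which the space branches as the height increases. One such direction gives a $0$-sphere that cannot be filled, and two give the join of two $0$-spheres. One expects $M$ directions to give an $(M-1)$-sphere and nothing of lower dimension, which is what parts (2) and (3) of Theorem~\ref{thm:three} say. In higher rank the directions that belong to one prime no longer sit in separate factors, and the corresponding root groups need not commute. The spherical building deals with this in part (2), the Ore condition in part (3).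

\section{Two criteria for membership in $\Sigma^k$}\label{sec:criteria}

Throughout this section $k\ge1$, $G$ is a group of type $F_k$, and $0\ne\chi\in\operatorname{Hom}(G,\mathbb{R})$. A space is $(-1)$-connected if it is nonempty. We call an action on a complex \emph{rigid} if the stabilizer of each cell fixes it pointwise; $G_\sigma$ denotes the stabilizer of $\sigma$.

\begin{proposition}\label{prop:criteria}
Let $Y$ be a simplicial complex with a rigid simplicial $G$-action such that all simplex stabilizers $G_\sigma$ are of type $F_k$.
\begin{enumerate}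
\item[(A)] Suppose that $Y$ is $(k-1)$-connected and that $\chi|_{G_\sigma}\ne0$ and $[\chi|_{G_\sigma}]\in\Sigma^k(G_\sigma)$ for every simplex $\sigma$. Then $[\chi]\in\Sigma^k(G)$.
\item[(B)] Suppose that $Y$ is contractible, locally finite and $G$-cocompact, and let $h_Y$ be a $\chi$-equivariant height function on $Y$. Then $[\chi]\in\Sigma^k(G)$ if and only if $(Y_{\ge r})$ is essentially $(k-1)$-connected.
\end{enumerate}
\end{proposition}

Part (B) allows us to compute $\Sigma^k$ in a space on which the action is not free. In part (A) the complex $Y$ carries no height function, and it need be neither cocompact nor locally finite; we will use this freedom.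

\subsection*{Elementary tools}
A $K(G,1)$-complex with finite $k$-skeleton is homotopy equivalent to a simplicial complex with finite $k$-skeleton, so we may fix a contractible free simplicial $G$-complex $E$ with cocompact $k$-skeleton $K=E^{(k)}$, and a $\chi$-equivariant height function $h$ on $E$. The complex $K$ is free, cocompact, $(k-1)$-connected and of dimension $\le k$; it is locally finite because it is free and cocompact. All of this, and the sets $K_{\ge r}$, are unchanged under equivariant subdivision. We use two standard principles.
\begin{itemize}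
\item \emph{Extension.} Let $Q$ be an $H$-CW-complex and $Q_0$ an $H$-subcomplex such that the cells outside $Q_0$ have dimension $\le k$ and are permuted freely. Every $H$-map from $Q_0$ to a $(k-1)$-connected $H$-space extends to an $H$-map on $Q$: extend over orbit representatives of cells, by induction on the dimension, and translate.
\item \emph{Boundedness.} A continuous $H$-invariant function on an $H$-cocompact complex is bounded, and an equivariant height function on such a complex varies by a bounded amount on closed cells.
\end{itemize}

\begin{lemma}[uniform lag]\label{lem:lag}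
Let $H$ act on a space $L$ with a $\psi$-equivariant height function, where $0\neq\psi\in\operatorname{Hom}(H,\mathbb{R})$. If $(L_{\ge r})$ is essentially $n$-connected, then there is $c\ge0$ such that for all $r$ every map $S^i\to L_{\ge r}$, $0\le i\le n$, is null-homotopic in $L_{\ge r-c}$.
\end{lemma}

\begin{proof}
Choose $s_0\le0$ such that spheres of dimension $\le n$ in $L_{\ge0}$ are null-homotopic in $L_{\ge s_0}$, and $g\in H$ with $\psi(g)>0$. Given $r$, let $j\in\mathbb{Z}$ satisfy $j\psi(g)\le r<(j+1)\psi(g)$. Then $L_{\ge r}\subseteq g^jL_{\ge0}$ and $g^jL_{\ge s_0}=L_{\ge j\psi(g)+s_0}\subseteq L_{\ge r-\psi(g)+s_0}$. Take $c=\psi(g)-s_0$.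
\end{proof}

\begin{lemma}[pushing]\label{lem:push}
Let $\phi\colon P\to Q$ be a map from a compact polyhedron of dimension $\le n$ to a simplicial complex. Then $\phi$ is homotopic to a map into $Q^{(n)}$ by a homotopy that is stationary on $\phi^{-1}(Q^{(n)})$ and moves the image of each $x\in P$ inside the smallest closed simplex that contains $\phi(x)$.
\end{lemma}

\begin{proof}
This is the usual proof of cellular approximation. The image lies in a finite subcomplex $Q_1$. Let $\tau$ be a simplex of $Q_1$ of maximal dimension, and suppose $\dim\tau>n$. Over a small ball in the interior of $\tau$, deform $\phi$ along straight lines to a piecewise linear map, using a cutoff function supported in a slightly larger ball. The new map misses an interior point of $\tau$ because $\dim P<\dim\tau$; project radially from that point to $\partial\tau$. Only points that were mapped to the interior of $\tau$ have moved, and they have moved inside $\tau$. Remove the interior of $\tau$ from $Q_1$ and repeat.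
\end{proof}

In $K$, such a homotopy changes heights by at most the bound for the variation of $h$ on simplices.

\begin{lemma}\label{lem:nested}
$\Sigma^k(G)\subseteq\Sigma^l(G)$ for $1\le l\le k$.
\end{lemma}

\begin{proof}
Let $[\chi]\in\Sigma^k(G)$, and let $\phi\colon S^i\to K^{(l)}_{\ge r}$ with $i\le l-1$. It extends to a map $B^{i+1}\to K_{\ge s}$ with $s$ depending only on $r$. Lemma~\ref{lem:push} with $n=l$ pushes the extension into $K^{(l)}=E^{(l)}$, without moving $S^i$ and with bounded loss of height.
\end{proof}

The next lemma says that a subgroup of type $F_k$ can fill spheres within a cocompact part of $K$, and that it can do so with height control if the restricted character lies in its own $\Sigma^k$.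

\begin{lemma}\label{lem:fill}
Let $H\le G$ be of type $F_k$ and let $Q\subseteq K$ be an $H$-invariant, $H$-cocompact subcomplex. There is an $H$-invariant, $H$-cocompact subcomplex $Q^+\supseteq Q$ such that every map $S^i\to Q$, $0\le i\le k-1$, is null-homotopic in $Q^+$. If $\chi|_H\ne0$ and $[\chi|_H]\in\Sigma^k(H)$, there is moreover $c\ge0$ such that for all $r$ every map $S^i\to Q_{\ge r}$, $0\le i\le k-1$, is null-homotopic in $Q^+_{\ge r-c}$.
\end{lemma}

\begin{proof}
Let $L$ be the $k$-skeleton of a contractible free $H$-CW-complex with cocompact $k$-skeleton. Both $L$ and $K$ are $(k-1)$-connected, and $Q$, $L$ and $Q^{(k-1)}\times[0,1]$ are free $H$-complexes of dimension $\le k$. The extension principle gives $H$-maps $a\colon Q\to L$ and $b\colon L\to K$ and an $H$-homotopy $\eta\colon Q^{(k-1)}\times[0,1]\to K$ from the inclusion to $ba$. Let $Q^+$ be the smallest subcomplex that contains $Q$, $b(L)$ and the image of $\eta$. Each of these is the $H$-orbit of a compact set, so $Q^+$ is $H$-invariant and $H$-cocompact. A map $\phi\colon S^i\to Q$ is homotopic in $Q$ to a map $\phi_1$ into $Q^{(k-1)}$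 by Lemma~\ref{lem:push}. Via $\eta$, the map $\phi_1$ is homotopic in $Q^+$ to $ba\phi_1$, and $a\phi_1$ is null-homotopic in $L$.

In the second case let $h_L$ be a $\chi|_H$-equivariant height function on $L$. The functions $h-h_La$ on $Q$, $h_L-hb$ on $L$, and $(x,\tau)\mapsto h(\eta(x,\tau))-h(x)$ on $Q^{(k-1)}\times[0,1]$ are continuous and $H$-invariant, hence bounded. By Lemma~\ref{lem:lag} the null-homotopy of $a\phi_1$ can be chosen with a loss of height that does not depend on $r$. So every step above loses an amount of height that is bounded independently of $r$ and $\phi$.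
\end{proof}

\subsection*{Lifting maps from $Y$ to $K$}
Let $Y$ be as in Proposition~\ref{prop:criteria}, in case (A) or (B). In both cases $Y$ is $(k-1)$-connected.

\begin{lemma}\label{lem:f}
After an equivariant subdivision of $K$ there is a simplicial $G$-map $f\colon K\to Y$.
\end{lemma}

\begin{proof}
The extension principle gives a continuous $G$-map $f_1\colon K\to Y$. Let $C\subseteq K$ be a finite subcomplex with $GC=K$ and let $C^+$ be the finite union of the closed simplices that meet $C$. Apply the Lebesgue number lemma to $C^+$ and the preimages of the open vertex stars of $Y$. After an iterated barycentric subdivision of $K$, the open star of every vertex in $C$ is mapped by $f_1$ into an open vertex star of $Y$, and by equivariance this holds for all vertices of $K$. For $v$ in a set of representatives of the free orbits of vertices, choose a vertex $f(v)$ whose open star contains the image of the open star of $v$, and extend equivariantly. If $v_0,\dots,v_l$ span a simplex, their open stars have a common point, hence so do those of the $f(v_i)$, and the $f(v_i)$ span a simplex.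
\end{proof}

Let $Y_0\subseteq Y$ be a $G$-invariant, $G$-cocompact subcomplex that contains $f(K)$: we take $Y_0=f(K)$ in case (A) and $Y_0=Y$ in case (B). Primes denote barycentric subdivisions, $b(\sigma)$ is the barycenter of $\sigma$, and $\operatorname{st}$ denotes open stars of vertices in $K'$ and $Y'$. Let $f'\colon K'\to Y_0'$ be the simplicial $G$-map with $f'(b(\tau))=b(f(\tau))$. As for any simplicial map, $f'(\operatorname{st}b(\tau))\subseteq\operatorname{st}b(f(\tau))$.

The part of $K$ that lies over a neighborhood of $b(\sigma)$ is $G_\sigma$-cocompact, so Lemma~\ref{lem:fill} fills spheres there. To lift a map $P\to Y_0$ to $K$ we fill the simplices of a fine triangulation of $P$ one dimension at a time. The boundary of a simplex is lifted over several different $\sigma$, which form a chain. By rigidity the smallest member of the chain has the largest stabilizer, so it is the one to use. This dictates the following construction of subcomplexes $R^0_\sigma\subseteq R^1_\sigma\subseteq\dots\subseteq R^k_\sigma$ of $K'$, for $\sigma\in Y_0$, each $G_\sigma$-invariant and $G_\sigma$-cocompact, with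 $R^j_{g\sigma}=gR^j_\sigma$.

Let $N_\sigma$ be the union of the closed stars in $K'$ of the vertices $b(\tau)$ with $f(\tau)\supseteq\sigma$. There are finitely many $G$-orbits of pairs $(\tau,\sigma)$ with $\sigma\subseteq f(\tau)$, so for fixed $\sigma$ there are finitely many $G_\sigma$-orbits of such $\tau$; closed stars are finite, so $N_\sigma$ is $G_\sigma$-cocompact. It may be empty, so we add an orbit: for $\sigma$ in a set of representatives of the $G$-orbits choose a vertex $x_\sigma$ of $K'$, put $R^0_\sigma=N_\sigma\cup G_\sigma x_\sigma$, and let $R^0_{g\sigma}=gR^0_\sigma$. For $j\ge1$ let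
\[
Q^j_\sigma=\bigcup_{\sigma\subseteq\sigma'\in Y_0}R^{j-1}_{\sigma'} .
\]
This is $G_\sigma$-invariant. It is $G_\sigma$-cocompact, because $Y_0$ has finitely many $G$-orbits of pairs $\sigma\subseteq\sigma'$, hence finitely many $G_\sigma$-orbits of $\sigma'\supseteq\sigma$, and $G_{\sigma'}\subseteq G_\sigma$ by rigidity. For representatives $\sigma$ put $R^j_\sigma=(Q^j_\sigma)^+$, using Lemma~\ref{lem:fill} for $K'$ and $H=G_\sigma$, and translate. In case (A) the constant of Lemma~\ref{lem:fill} is valid for all $r$ and hence for all translates, so one constant $c_0$ serves for all $\sigma\in Y_0$ and all $j\le k$. Put $R_\sigma=R^k_\sigma$.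

\begin{lemma}[lifting]\label{lem:lift}
There is a constant $c$ with the following property. Let $P$ be a compact polyhedron of dimension $\le k$, $P_0\subseteq P$ a closed subpolyhedron, and $F_0\colon P\to Y_0$, $f_0\colon P_0\to K$ maps with $F_0|_{P_0}=f'f_0$. Then there are a triangulation of $(P,P_0)$, simplices $\sigma(\omega)\in Y_0$ for the simplices $\omega$ of $P$, and an extension $F\colon P\to K$ of $f_0$ such that
\begin{equation}\label{eq:carrier}
\sigma(\omega')\supseteq\sigma(\omega)\ \text{ for }\omega'\subseteq\omega,\qquad F_0(\omega)\subseteq\operatorname{st}b(\sigma(\omega)),\qquad F(\omega)\subseteq R_{\sigma(\omega)} .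
\end{equation}
In case (A), if $f_0(P_0)\subseteq K_{\ge r}$, then $F$ can be chosen with $F(P)\subseteq K_{\ge r-c}$. In case (B), if $F_0(P)\subseteq Y_{\ge r}$, then $h_Y(b(\sigma(\omega)))\ge r-c$ for all $\omega$ and $F(P)\subseteq K_{\ge r-c}$.
\end{lemma}

\begin{proof}
For simplices $\tau$ of $K$ and $\sigma$ of $Y_0$ consider the open subsets of $P$
\[
O_\tau=F_0^{-1}(\operatorname{st}b(f(\tau)))\setminus\bigl(P_0\setminus f_0^{-1}(\operatorname{st}b(\tau))\bigr),\qquad
O'_\sigma=F_0^{-1}(\operatorname{st}b(\sigma))\setminus P_0 .
\]
They cover $P$. A point outside $P_0$ lies in some $O'_\sigma$. A point $x\in P_0$ has $f_0(x)\in\operatorname{st}b(\tau)$ for some $\tau$, hence $F_0(x)=f'f_0(x)\in\operatorname{st}b(f(\tau))$ and $x\in O_\tau$. Triangulate $(P,P_0)$ so finely that the closed star of each vertex $v$ lies in a member of the cover, and choose such a member. If it is $O_\tau$, put $\tau_v=\tau$ and $\sigma_v=f(\tau)$; this is the only possibility for $v\in P_0$. If it is $O'_\sigma$, put $\sigma_v=\sigma$. For a simplex $\omega$ of $P$ we have $F_0(\omega)\subseteq\bigcap_{v\in\omega}\operatorname{st}b(\sigma_v)$.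 So the vertices $b(\sigma_v)$ span a simplex of $Y'$, that is, the $\sigma_v$ form a chain. Let $\sigma(\omega)$ be its smallest member. The first two conditions in \eqref{eq:carrier} hold.

If $\omega\subseteq P_0$ and $v$ is a vertex of $\omega$, then $f_0(\omega)\subseteq\operatorname{st}b(\tau_v)$ and $f(\tau_v)=\sigma_v\supseteq\sigma(\omega)$, so $f_0(\omega)\subseteq N_{\sigma(\omega)}\subseteq R^0_{\sigma(\omega)}$. Put $F=f_0$ on $P_0$. Send each vertex $v\notin P_0$ to a point of the $G_{\sigma_v}$-orbit that was added to $R^0_{\sigma_v}$; in case (A) choose a point of height $\ge r$, which is possible because $\chi|_{G_{\sigma_v}}\ne0$. Now extend by induction on $j$ so that $F(\omega)\subseteq R^j_{\sigma(\omega)}$ for all $j$-simplices $\omega$. If $\omega\not\subseteq P_0$ and $1\le j\le k$, then each proper face $\omega'$ has $F(\omega')\subseteq R^{j-1}_{\sigma(\omega')}$ with $\sigma(\omega')\supseteq\sigma(\omega)$. So $F$ maps the $(j-1)$-sphere $\partial\omega$ to $Q^j_{\sigma(\omega)}$, and it extends to a map $\omega\to R^j_{\sigma(\omega)}$. In case (A) each step can be done with a loss of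 height of at most $c_0$, so $c=kc_0$ works.

In case (B), a point of $F_0(\omega)$ has height $\ge r$ and lies in a closed simplex of $Y'$ with vertex $b(\sigma(\omega))$, so $h_Y(b(\sigma(\omega)))\ge r-c_1$, where $c_1$ bounds the variation of $h_Y$ on simplices. Since $G_\sigma$ fixes $b(\sigma)$, the character $\chi$ vanishes on $G_\sigma$, so $h$ is $G_\sigma$-invariant and $|h-h_Y(b(\sigma))|$ is bounded on $R_\sigma$. The bound is the same for $\sigma$ and $g\sigma$, so there is a bound $c_2$ for all $\sigma$. Take $c=c_1+c_2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criteria}]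
(A) Let $f_0\colon S^i\to K_{\ge r}$ with $i\le k-1$. Since $K$ is $(k-1)$-connected, $f_0$ extends to some $F_1\colon B^{i+1}\to K$, with no control of height. Lemma~\ref{lem:lift}, applied to $P=B^{i+1}$, $P_0=S^i$ and $F_0=f'F_1$, replaces $F_1$ by an extension into $K_{\ge r-c}$.

(B) The $G$-invariant function $h_Yf'-h$ on $K$ is bounded, say by $c_3$.

Suppose that $(Y_{\ge r})$ is essentially $(k-1)$-connected, and let $f_0\colon S^i\to K_{\ge r}$ with $i\le k-1$. The map $f'f_0\colon S^i\to Y_{\ge r-c_3}$ extends to $F_0\colon B^{i+1}\to Y_{\ge s}$, with $s$ depending only on $r$. Lemma~\ref{lem:lift} extends $f_0$ to a map into $K_{\ge s-c}$.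

Conversely, suppose that $[\chi]\in\Sigma^k(G)$, and let $F_0\colon S^i\to Y_{\ge r}$ with $i\le k-1$. Lemma~\ref{lem:lift} with $P=S^i$ and $P_0=\emptyset$ gives $F\colon S^i\to K_{\ge r-c}$ satisfying \eqref{eq:carrier}. Then $F$ is null-homotopic in some $K_{\ge s}$, so $f'F$ is null-homotopic in $Y_{\ge s-c_3}$, with $s$ depending only on $r$. It remains to show that $F_0$ is homotopic to $f'F$ in $Y_{\ge r-c'}$, with $c'$ independent of $r$ and $F_0$.

Let $B_D(\sigma)$ be the full subcomplex of $Y'$ on the vertices at edge-path distance $\le D$ from $b(\sigma)$. It is finite because $Y$ is locally finite, it is $G_\sigma$-invariant, $B_D(g\sigma)=gB_D(\sigma)$, and $\bigcup_DB_D(\sigma)=Y'$. Since $R_\sigma$ is $G_\sigma$-cocompact and there are finitely many orbits of simplices $\sigma$, there is $D_0\ge1$ with $f'(R_\sigma)\subseteq B_{D_0}(\sigma)$ for all $\sigma$. Since $Y$ is contractible, a null-homotopy of the compact set $B_D(\sigma)$ stays in a larger ball; so for every $D$ there is $D^*\ge D$ such that $B_D(\sigma)\hookrightarrow B_{D^*}(\sigma)$ is null-homotopic for all $\sigma$. For $\omega'\subseteq\omega$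 the vertices $b(\sigma(\omega'))$ and $b(\sigma(\omega))$ are equal or adjacent, so $B_D(\sigma(\omega'))\subseteq B_{D+1}(\sigma(\omega))$. Put $E_{-1}=D_0$ and $E_j=(E_{j-1}+1)^*$. We construct the homotopy on $\omega\times[0,1]$ by induction on $j=\dim\omega$, with image in $B_{E_j}(\sigma(\omega))$. On $\omega\times\{0,1\}$ it is given by $F_0$ and $f'F$, with image in $B_{D_0}(\sigma(\omega))$ by \eqref{eq:carrier}. On $\partial\omega\times[0,1]$ it is already defined, with image in $B_{E_{j-1}+1}(\sigma(\omega))$. So the map on the sphere $\partial(\omega\times[0,1])$ extends over $\omega\times[0,1]$ into $B_{E_j}(\sigma(\omega))$. Heights on $B_{E_{k-1}}(\sigma)$ differ from $h_Y(b(\sigma))$ by a bounded amount, uniformly in $\sigma$, and $h_Y(b(\sigma(\omega)))\ge r-c$.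
\end{proof}

To verify the finiteness hypotheses we use two standard facts. First, polycyclic-by-finite groups are of type $F_\infty$, and their subgroups and finite direct products are polycyclic-by-finite. Second (Brown's criterion), a group that acts rigidly and cocompactly on a contractible CW-complex with cell stabilizers of type $F_\infty$ is itself of type $F_\infty$.

\section{The complex $X$ and its flows}\label{sec:X}

\subsection*{Coordinates on the Borel subgroup}
Let $X^*(\mathcal{T})$ and $X_*(\mathcal{T})$ be the dual lattices of characters and cocharacters, and $V=X_*(\mathcal{T})\otimes\mathbb{R}$. Characters are linear forms on $V$, and $\Delta$ is a basis of $V^*$. For $J\subseteq\Delta$ let $\Phi_J^+$ be the set of positive roots that are combinations of elements of $J$; thus $\Phi^+_\Delta=\Phi^+$ and $\Phi^+_\emptyset=\emptyset$. Fix an ordering $\beta_1,\dots,\beta_m$ of $\Phi^+$ by nondecreasing height, where the height of a root is the sum of its coefficients. Let $R$ be a subring of $\mathbb{Q}$ or $R=\mathbb{Q}_p$. We use the following standard facts.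
\begin{itemize}
\item $\mathcal{B}(R)=\mathcal{U}(R)\rtimes\mathcal{T}(R)$ and $\mathcal{T}(R)=\operatorname{Hom}(X^*(\mathcal{T}),R^\times)$. For $\lambda\in X_*(\mathcal{T})$ and $a\in R^\times$, the element $\lambda(a)$ is the homomorphism $\mu\mapsto a^{\langle\mu,\lambda\rangle}$.
\item For each $\beta\in\Phi^+$ there is a homomorphism $x_\beta\colon(R,+)\to\mathcal{U}(R)$, and every $u\in\mathcal{U}(R)$ is uniquely a product $x_{\beta_1}(s_{\beta_1})\cdots x_{\beta_m}(s_{\beta_m})$. The $s_\beta\in R$ are the \emph{coordinates} of $u$. Products and inverses are given by integral polynomials in the coordinates.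
\item $tx_\beta(s)t^{-1}=x_\beta(\beta(t)s)$ for $t\in\mathcal{T}(R)$.
\item (Chevalley's commutator formula) For distinct $\beta,\gamma\in\Phi^+$ there are integers $c_{ij}$ with $[x_\beta(s),x_\gamma(s')]=\prod x_{i\beta+j\gamma}(c_{ij}s^is'^j)$, the product being taken over $i,j\ge1$ with $i\beta+j\gamma\in\Phi$. Here $[a,b]=aba^{-1}b^{-1}$.
\end{itemize}

\begin{lemma}\label{lem:collect}
Let $(A_\beta)_{\beta\in\Phi^+}$ be additive subgroups of $R$ such that $s^is'^j\in A_{i\beta+j\gamma}$ whenever $\beta\ne\gamma$, $s\in A_\beta$, $s'\in A_\gamma$, $i,j\ge1$ and $i\beta+j\gamma\in\Phi$. Then the elements of $\mathcal{U}(R)$ with $s_\beta\in A_\beta$ for all $\beta$ form a subgroup. If the condition holds for all $s\in A_\beta$ and $s'\in R$, the subgroup is normal.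
\end{lemma}

\begin{proof}
Let $M_i=x_{\beta_i}(A_{\beta_i})$ and $H_i=M_iM_{i+1}\cdots M_m$. We show by descending induction that $H_i$ is a group. Suppose that $H_{i+1}$ is. For $a\in M_i$ and $b\in M_j$ with $j>i$, the factors of $[a,b]$ belong to roots of greater height than $\beta_j$, so they lie in groups $M_l$ with $l>j$. Hence $aba^{-1}=[a,b]b\in H_{i+1}$, so $M_i$ normalizes $H_{i+1}$ and $H_i=M_iH_{i+1}$ is a group. Under the stronger condition the same computation, with $a=x_\gamma(s')$ arbitrary, shows that $aM_ja^{-1}\subseteq H_1$ for all $j$.
\end{proof}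

Taking each $A_\beta$ equal to $R$ or $0$ we obtain three families of subgroups. The group $U_J(R)$ consists of the elements with $s_\beta=0$ for $\beta\notin\Phi_J^+$; it is normalized by $\mathcal{T}(R)$, and $U_J\cap U_{J'}=U_{J\cap J'}$. The elements with $s_\beta=0$ for $\beta\in\Phi^+_J$ form a normal subgroup, since $i\beta+j\gamma\notin\Phi^+_J$ if $\beta\notin\Phi_J^+$; it is a complement to $U_J(R)$, and the resulting projection $\mathcal{U}(R)\to U_J(R)$ is the homomorphism that deletes the coordinates outside $\Phi_J^+$. The elements whose first $i-1$ coordinates vanish form a normal subgroup $U_{\ge i}(R)$, on which the $i$-th coordinate is a homomorphism to $R$ with kernel $U_{\ge i+1}(R)$. By the commutator formula these subgroups form a central series, so $\mathcal{U}(R)$ is nilpotent, and it is torsion-free because $R$ has characteristic $0$.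

For $t\in\mathcal{T}(\mathbb{Q}_p)$ put $\nu_p(t)=v_p\circ t\in\operatorname{Hom}(X^*(\mathcal{T}),\mathbb{Z})=X_*(\mathcal{T})\subseteq V$. Then $\beta(\nu_p(t))=v_p(\beta(t))$ for all roots $\beta$, and for primes $p,q$ we have $\nu_p(\lambda(q))=\lambda$ if $p=q$ and $\nu_p(\lambda(q))=0$ otherwise.

\begin{lemma}\label{lem:basis}
The characters $\chi_{\alpha,p}$ form a basis of $\operatorname{Hom}(\Gamma,\mathbb{R})$.
\end{lemma}

\begin{proof}
Let $\chi\in\operatorname{Hom}(\Gamma,\mathbb{R})$, $\beta\in\Phi^+$, $p\in S$, and choose $\lambda$ with $n=\langle\beta,\lambda\rangle>0$. Conjugation by $\lambda(p)$ takes $x_\beta(s)$ to $x_\beta(s)^{p^n}$, so $\chi(x_\beta(s))=0$, and $\chi$ factors through $\mathcal{T}(\mathcal{O}_S)$. Since $\mathcal{O}_S^\times\cong\{\pm1\}\times\mathbb{Z}^S$, the map $(\nu_p)_p\colon\mathcal{T}(\mathcal{O}_S)\to X_*(\mathcal{T})^S$ is onto with finite kernel. Hence $\operatorname{Hom}(\Gamma,\mathbb{R})=\bigoplus_{p\in S}V^*$, and $\chi_{\alpha,p}$ is the element $\alpha$ of the $p$-th summand.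
\end{proof}

\subsection*{The complexes $X_p$}
The tree $T_p$ is obtained from the lines of balls around the points $u\in\mathbb{Q}_p$ by gluing two lines at the levels $x\le v_p(u-u')$. We imitate this with copies of $V$ indexed by $\mathcal{U}(\mathbb{Q}_p)$. For $x\in V$ let
\[
U_{p,x}=\{u\in\mathcal{U}(\mathbb{Q}_p):v_p(s_\beta)\ge\beta(x)\text{ for all }\beta\in\Phi^+\}.
\]
This is a subgroup by Lemma~\ref{lem:collect}, because $v_p(s^is'^j)\ge i\beta(x)+j\gamma(x)$ if $v_p(s)\ge\beta(x)$ and $v_p(s')\ge\gamma(x)$. It is compact and open in the $p$-adic topology, and $tU_{p,x}t^{-1}=U_{p,x+\nu_p(t)}$ for $t\in\mathcal{T}(\mathbb{Q}_p)$. Define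
\[
X_p=(\mathcal{U}(\mathbb{Q}_p)\times V)/{\sim},\qquad (u,x)\sim(u',x')\iff x=x'\text{ and }u^{-1}u'\in U_{p,x},
\]
with the quotient topology, where $\mathcal{U}(\mathbb{Q}_p)$ is discrete. We identify $V$ with the set of points $[1,x]$.

The hyperplanes $\{\beta=n\}$, $\beta\in\Phi^+$, $n\in\mathbb{Z}$, cut $V$ into open polyhedral cells, which are bounded because $\Delta$ is a basis of $V^*$. The group $U_{p,x}$ depends only on the integers $\lceil\beta(x)\rceil$, so it is constant on each open cell $F$; call it $U_{p,F}$. If $n-1<\beta\le n$ on $F$, then $\beta\le n$ on $\overline F$, so $U_{p,F}\subseteq U_{p,F'}$ for every face $F'\subseteq\overline F$, and the index is finite because both groups are compact and open. Thus two copies of $V$ that are glued along $F$ are glued along $\overline F$, and $X_p$ is a regular CW-complex whose closed cells are convex polytopes. The open cells over $F$ are the sets $uF=\{[u,x]:x\in F\}$; they correspond to the cosets $uU_{p,F}$. The complex is locally finite: a cell $uF'$ is a face of $u'F$ only if $F'\subseteq\overline F$ and $u'U_{p,F}\subseteq uU_{p,F'}$, which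 leaves finitely many possibilities. For $SL_2$ this is the tree $T_p$, with $\alpha(x)$ as the level.

The group $\mathcal{B}(\mathbb{Q}_p)$ acts by
\[
(u't)\cdot[u,x]=[u'\,tut^{-1},\,x+\nu_p(t)] .
\]
This is well defined by the conjugation formula for $U_{p,x}$, and it is cellular because $\beta(\nu_p(t))\in\mathbb{Z}$. It is rigid: if $u't$ maps $uF$ to itself, then $\nu_p(t)=0$ because $F$ is bounded, and an element that preserves both the cell and the $V$-coordinate fixes the cell pointwise.

Fix $\chi=\sum a_{\alpha,p}\chi_{\alpha,p}\ne0$ and put
\[
X=\prod_{p\in S}X_p,\qquad h\bigl(([u_p,x_p])_p\bigr)=\sum_{\alpha,p}a_{\alpha,p}\,\alpha(x_p).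
\]
The space $X$ is a locally finite polyhedral complex with the product cells, and $h$ restricts to a nonzero linear form on $V^S\subseteq X$.

\begin{lemma}[flow]\label{lem:flow}
For each $p\in S$ let $K_p\subseteq\Delta$ and $u_p\in\mathcal{U}(\mathbb{Q}_p)$, and let $Y_p\subseteq X_p$ be the subcomplex of all points $[u_pw,x]$ with $w\in U_{K_p}(\mathbb{Q}_p)$ and $x\in V$. Then $Y=\prod_pY_p$ is contractible. If there is $\theta\in V^S$ with $h(\theta)>0$ and $\alpha(\theta_p)<0$ for all $p\in S$ and $\alpha\in K_p$, then every map from a sphere to $Y_{\ge r}$ is null-homotopic in $Y_{\ge r}$, for every $r$.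
\end{lemma}

\begin{proof}
The group $\prod_p\mathcal{U}(\mathbb{Q}_p)$ preserves $h$, so we may take $u_p=1$. Let $\theta\in V^S$ satisfy $\alpha(\theta_p)<0$ for $\alpha\in K_p$; then $\beta(\theta_p)<0$ for all $\beta\in\Phi^+_{K_p}$. An element of $U_{K_p}(\mathbb{Q}_p)\cap U_{p,x}$ has nonzero coordinates only in $\Phi^+_{K_p}$, and these roots decrease along $\theta_p$, so the element lies in $U_{p,x+\tau\theta_p}$ for all $\tau\ge0$. Hence
\[
\varphi_\tau\bigl(([w_p,x_p])_p\bigr)=([w_p,x_p+\tau\theta_p])_p,\qquad w_p\in U_{K_p}(\mathbb{Q}_p),\ \tau\ge0,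
\]
is well defined. It is continuous on $Y\times[0,\infty)$, because $Y_p\times[0,\infty)$ is a quotient of $U_{K_p}(\mathbb{Q}_p)\times V\times[0,\infty)$, and $h\varphi_\tau=h+\tau h(\theta)$. A compact set $C\subseteq Y$ meets finitely many cells, so it is described by finitely many $w_p$ and bounded $x_p$. For large $\tau$ all these $w_p$ lie in $U_{p,x_p+\tau\theta_p}$, so $\varphi_\tau(C)\subseteq V^S$. If $h(\theta)>0$ and $C\subseteq Y_{\ge r}$, the flow keeps $C$ in $Y_{\ge r}$ and moves it into the half-space $V^S_{\ge r}$, which is convex. This proves the second statement. For the first, take $\theta$ with $\alpha(\theta_p)=-1$ for all $\alpha$ and $p$ and ignore heights: all spheres in $Y$ are null-homotopic, so the CW-complex $Y$ is contractible.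
\end{proof}

\subsection*{Two groups acting on $X$}
Let $\Gamma_p=\mathcal{B}(\mathbb{Z}[1/p])$ and $\Pi=\prod_{p\in S}\Gamma_p$. The group $\Gamma$ acts on $X$ diagonally, and $\Pi$ acts factor by factor. Let $\chi'$ be the character of $\Pi$ given by $\chi'((b_p)_p)=\sum a_{\alpha,p}v_p(\alpha(b_p))$. It is nonzero, since on the element $\lambda(p)$ of the factor $\Gamma_p$ it takes the value $\sum_\alpha a_{\alpha,p}\langle\alpha,\lambda\rangle$. Since $\alpha(\nu_p(t))=v_p(\alpha(t))$, the function $h$ is $\chi$-equivariant for $\Gamma$ and $\chi'$-equivariant for $\Pi$.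

\begin{proposition}\label{prop:transfer}
The actions of $\Gamma$ and $\Pi$ on $X$ are cocompact with polycyclic-by-finite cell stabilizers. Both groups are of type $F_\infty$, and for every $k\ge1$
\[
[\chi]\in\Sigma^k(\Gamma)\iff(X_{\ge r})\text{ is essentially $(k-1)$-connected}\iff[\chi']\in\Sigma^k(\Pi).
\]
\end{proposition}

\begin{proof}
\emph{Cocompactness.} The ring $\mathcal{O}_S$ is dense in $\prod_{p\in S}\mathbb{Q}_p$: multiply a given element by a power of $N$ to bring it into $\prod_p\mathbb{Z}_p$, approximate by an integer using the Chinese remainder theorem, and divide again. So $\mathcal{U}(\mathcal{O}_S)$ is dense in $\prod_p\mathcal{U}(\mathbb{Q}_p)$ and meets every open coset $\prod_pu_pU_{p,F_p}$. Hence every cell $\prod_pu_pF_p$ is a $\Gamma$-translate of the cell $\prod_pF_p$ of $V^S$. The element $\lambda(p)\in\Gamma$ preserves $V^S$, translates the $p$-th factor by $\lambda$ and fixes the other factors; these translations form the lattice $X_*(\mathcal{T})^S$, which has finitely many orbits of cells of $V^S$. For $S=\{p\}$ this shows that $\Gamma_p$ acts cocompactly on $X_p$, so $\Pi$ acts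 cocompactly on $X$.

\emph{Stabilizers.} By rigidity and the above, it suffices to consider the stabilizer in $\Gamma$ of a point $x=(x_p)_p\in V^S$. If $ut$ fixes $x$, then $\nu_p(t)=0$ for all $p\in S$, so $t$ lies in the finite group $\operatorname{Hom}(X^*(\mathcal{T}),\{\pm1\})$, and $u$ lies in $D=\mathcal{U}(\mathcal{O}_S)\cap\bigcap_pU_{p,x_p}$. So $D$ has finite index in the stabilizer. On $D\cap U_{\ge i}(\mathcal{O}_S)$ the $i$-th coordinate is a homomorphism with kernel $D\cap U_{\ge i+1}(\mathcal{O}_S)$ to the group
\[
\{s\in\mathcal{O}_S:v_p(s)\ge\beta_i(x_p)\text{ for all }p\in S\}=\Bigl(\prod_{p\in S}p^{\lceil\beta_i(x_p)\rceil}\Bigr)\mathbb{Z},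
\]
which is cyclic. So $D$ is polycyclic. A stabilizer in $\Pi$ is a product of stabilizers for the actions of $\Gamma_p$ on $X_p$, which are covered by the case $S=\{p\}$.

\emph{Conclusion.} The complex $X$ is contractible by Lemma~\ref{lem:flow} with $K_p=\Delta$ and $u_p=1$, so both groups are of type $F_\infty$ by Brown's criterion. The groups act on cells by translations in the $V^S$-coordinate, so they act simplicially on the barycentric subdivision of $X$, and by rigidity the stabilizer of a simplex is the stabilizer of the largest cell in the corresponding chain. Proposition~\ref{prop:criteria}(B) applies to both groups.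
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}(1)]
Let $a_{\alpha_0,q}<0$. Define $\theta\in V^S$ by $\alpha_0(\theta_q)=-L$ with $L>0$, and $\alpha(\theta_p)=-1$ for $(\alpha,p)\ne(\alpha_0,q)$. Then $h(\theta)=L|a_{\alpha_0,q}|-\sum_{(\alpha,p)\ne(\alpha_0,q)}a_{\alpha,p}$ is positive for large $L$. By Lemma~\ref{lem:flow} with $K_p=\Delta$, all spheres in $X_{\ge r}$ are null-homotopic in $X_{\ge r}$. Apply Proposition~\ref{prop:transfer}.
\end{proof}

\section{Simplices opposite a chamber}\label{sec:opp}

If all $a_{\alpha,p}\ge0$, a direction $\theta$ with $h(\theta)>0$ must have $\alpha(\theta_p)>0$ for some pair with $a_{\alpha,p}>0$. Lemma~\ref{lem:flow} then applies only to subcomplexes with $\alpha\notin K_p$. This singles out the subgroups $U_{\Delta\setminus\{\alpha\}}\mathcal{T}$, and Proposition~\ref{prop:criteria}(A) asks for a highly connected complex with stabilizers of this form.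

For $\emptyset\ne I\subseteq\Delta$ let $\Omega_I$ be the simplicial complex whose vertices are the pairs $(\alpha,uU_{\Delta\setminus\{\alpha\}}(\mathbb{Q}))$ with $\alpha\in I$ and $u\in\mathcal{U}(\mathbb{Q})$; such a vertex has \emph{type} $\alpha$, and vertices of distinct types span a simplex if the cosets have a common element. Since $\bigcap_{\alpha\in J}U_{\Delta\setminus\{\alpha\}}=U_{\Delta\setminus J}$, the simplices of type $J\subseteq I$ correspond to the cosets $uU_{\Delta\setminus J}(\mathbb{Q})$. The group $\mathcal{B}(\mathbb{Q})$ acts by $(u't)\cdot uU=u'(tut^{-1})U$, preserving types. Under $uU\leftrightarrow uU\mathcal{T}(\mathbb{Q})$ this is left multiplication on cosets in $\mathcal{B}(\mathbb{Q})$, so the simplex that corresponds to $uU_{\Delta\setminus J}(\mathbb{Q})$ has stabilizer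
\begin{equation}\label{eq:stab}
u\,U_{\Delta\setminus J}(\mathbb{Q})\,\mathcal{T}(\mathbb{Q})\,u^{-1}.
\end{equation}
In rank one, $\Omega_\Delta$ is the discrete set $\mathbb{Q}$ of Section~\ref{sec:rankone}.

\begin{proposition}\label{prop:omega}
The complex $\Omega_I$ is $(|I|-2)$-connected.
\end{proposition}

\begin{remark}\label{rem:finitefield}
The proposition depends on the field. If $\Delta=\{\alpha,\beta\}$, then $\Omega_\Delta$ is the graph whose vertices are the cosets of the root groups of $\alpha$ and $\beta$ and whose edges are the elements of $\mathcal{U}$; it is connected if and only if these two root groups generate $\mathcal{U}$. For $Sp_4$ over $\mathbb{F}_2$ the root groups are generated by involutions $a$ and $b$. The product $ab$ is a unipotent $4\times4$ matrix, so $(ab)^4-1=(ab-1)^4=0$, and the dihedral group $\langle a,b\rangle$ has order at most $8$, while $|\mathcal{U}(\mathbb{F}_2)|=2^4$. So the analog of $\Omega_\Delta$ over $\mathbb{F}_2$ is disconnected.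
\end{remark}

\subsection*{The spherical building}
Let $W$ be the Weyl group, with representatives in $\mathcal{G}(\mathbb{Q})$ that we denote by the same letters, and let $w_0$ be its longest element. The map $\delta\mapsto\delta^*=-w_0\delta$ is an involution of $\Delta$. For a field $\Bbbk\supseteq\mathbb{Q}$ the Bruhat decomposition says that $\mathcal{G}(\Bbbk)$ is the disjoint union of the double cosets $\mathcal{B}(\Bbbk)w\mathcal{B}(\Bbbk)$, and $u\mapsto uw_0\mathcal{B}(\Bbbk)$ is a bijection from $\mathcal{U}(\Bbbk)$ onto $\mathcal{B}(\Bbbk)w_0\mathcal{B}(\Bbbk)/\mathcal{B}(\Bbbk)$. Write $B=\mathcal{B}(\mathbb{Q})$ and $U=\mathcal{U}(\mathbb{Q})$. For $\delta\in\Delta$ let $P_\delta\supseteq B$ be the maximal parabolic subgroup of $\mathcal{G}(\mathbb{Q})$ generated by $B$ and the root groups of $-\alpha$, $\alpha\in\Delta\setminus\{\delta\}$.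

The building $\mathcal{D}$ of $\mathcal{G}(\mathbb{Q})$ is the simplicial complex whose vertices are the cosets $gP_\delta$ and whose maximal simplices, the \emph{chambers}, are the sets $\{gP_\delta:\delta\in\Delta\}$; these correspond bijectively to the cosets $gB$. We give $gP_\delta$ the type $\delta^*$, so each chamber has one vertex of each type. A \emph{panel} is a face of codimension one in a chamber; the \emph{$\delta$-panel} of a chamber is the one that omits the vertex of type $\delta$. A \emph{gallery} is a sequence of chambers in which consecutive chambers share a panel, and the distance $d$ between two chambers is the minimal length of a gallery that joins them. An \emph{apartment} is a set of chambers $\{gxB:x\in W\}$. Chambers $gB$ and $g'B$ are \emph{opposite} if $g^{-1}g'\in Bw_0B$. We recall three standard facts.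
\begin{itemize}
\item (Convexity) A minimal gallery between two chambers of an apartment lies in that apartment. A minimal gallery between two chambers that contain a simplex $\tau$ consists of chambers that contain $\tau$.
\item (Gate property) For a simplex $\tau$ and a chamber $e$ there is a unique chamber $\operatorname{proj}_\tau e\supseteq\tau$ nearest to $e$, and $d(b,e)=d(b,\operatorname{proj}_\tau e)+d(\operatorname{proj}_\tau e,e)$ for all chambers $b\supseteq\tau$.
\item The intersection of $P_\delta$ with $U^-=w_0^{-1}Uw_0$ is generated by the root groups of the roots in $-\Phi^+_{\Delta\setminus\{\delta\}}$. Indeed, $U^-$ is the semidirect product of this group with the unipotent radical of the parabolic subgroup opposite $P_\delta$, and the latter meets $P_\delta$ trivially.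
\end{itemize}

Let $\operatorname{Opp}$ be the set of chambers opposite $B$. These are the chambers $uw_0B$, and $U$ permutes them simply transitively. The stabilizer in $U$ of the vertex $w_0P_\delta$ is $w_0(U^-\cap P_\delta)w_0^{-1}$, which is $U_{\Delta\setminus\{\delta^*\}}(\mathbb{Q})$ because $w_0(-\Phi^+_{\Delta\setminus\{\delta\}})=\Phi^+_{\Delta\setminus\{\delta^*\}}$. So the vertices of type $\alpha$ of chambers in $\operatorname{Opp}$ correspond to the cosets $uU_{\Delta\setminus\{\alpha\}}(\mathbb{Q})$, and cosets of distinct types contain a common $u$ exactly if the vertices lie in the chamber $uw_0B$. Therefore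
\[
\Omega_I=\text{the subcomplex of $\mathcal{D}$ of all faces of type $\subseteq I$ of chambers in }\operatorname{Opp}.
\]

A building is assembled by adding chambers in the order of their distance from a fixed chamber $e$, and each step can be analyzed with the gate property. The set $\operatorname{Opp}$ is not closed under minimal galleries toward a fixed chamber, so this does not apply to $\Omega_I$ directly. A sphere, however, involves only finitely many chambers, and for these a generic choice of $e$ works.

\begin{lemma}\label{lem:generic}
For any $d_1,\dots,d_n\in\operatorname{Opp}$ there are a chamber $e$ and apartments $\mathcal{A}_1,\dots,\mathcal{A}_n\subseteq\operatorname{Opp}$ with $d_j,e\in\mathcal{A}_j$ for all $j$.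
\end{lemma}

\begin{proof}
We look for $e$ among the chambers opposite all $d_j$. Write $d_j=u_jw_0B$. For $v\in U$ put $g=u_jw_0v$. Then $gB=d_j$, so the apartment $\mathcal{A}_j(v)=\{u_jw_0vxB:x\in W\}$ contains $d_j$ and $\psi_j(v)=u_jw_0vw_0B$. It is contained in $\operatorname{Opp}$ if and only if $w_0vx\in Bw_0B$ for all $x\in W$. By the Bruhat decompositions over $\mathbb{Q}$ and $\overline{\mathbb{Q}}$ this condition may be tested over $\overline{\mathbb{Q}}$, where it reads $vx\in\mathcal{B}^-\mathcal{B}$ with $\mathcal{B}^-=w_0^{-1}\mathcal{B}w_0$.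

We now identify varieties with their $\overline{\mathbb{Q}}$-points and use the Zariski topology. The flag variety $\mathcal{G}/\mathcal{B}$ is irreducible and projective, and $u\mapsto uw_0\mathcal{B}$ is an isomorphism from the affine space $\mathcal{U}$ onto an open subset, the big cell. The set $\mathcal{B}^-\mathcal{B}/\mathcal{B}$ is a translate of the big cell and contains the base point. For $x\in W$ the set $\{v\in\mathcal{U}:vx\in\mathcal{B}^-\mathcal{B}\}$ is open. It is nonempty: the closure of $\mathcal{U}x\mathcal{B}/\mathcal{B}=\mathcal{B}x\mathcal{B}/\mathcal{B}$ is a projective variety stable under the connected solvable group $\mathcal{B}$, so it contains a fixed point of $\mathcal{B}$; the only fixed point is the base point, since $\mathcal{B}$ is its own normalizer; and so the open neighborhood $\mathcal{B}^-\mathcal{B}/\mathcal{B}$ of the base point meets $\mathcal{U}x\mathcal{B}/\mathcal{B}$. Since $\mathcal{U}$ is irreducible, the intersection $\mathcal{U}^\circ$ of these sets over $x\in W$ is open and nonempty.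

The maps $\psi_j\colon\mathcal{U}\to\mathcal{G}/\mathcal{B}$, $v\mapsto u_jw_0vw_0\mathcal{B}$, are isomorphisms onto open subsets. So $\bigcap_j\psi_j(\mathcal{U}^\circ)$ is open and nonempty, and its preimage under $\psi_1$ is a nonempty open subset of an affine space. Since $\mathbb{Q}$ is infinite, rational points are dense in affine space, and the preimage contains some $v_1\in U$. Let $e=\psi_1(v_1)=g_1B$ with $g_1$ rational. For each $j$ there is $v_j\in\mathcal{U}^\circ$ with $(u_jw_0)^{-1}g_1\mathcal{B}=v_jw_0\mathcal{B}$. The rational element $(u_jw_0)^{-1}g_1$ therefore lies in $Bw_0B=Uw_0B$, and by uniqueness $v_j\in U$. Take $\mathcal{A}_j=\mathcal{A}_j(v_j)$.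
\end{proof}

\begin{lemma}\label{lem:shelling}
Let $e$ be a chamber of $\mathcal{D}$ and $\mathcal{C}\ni e$ a finite set of chambers that contains every minimal gallery from a chamber of $\mathcal{C}$ to $e$. Then the complex $\mathcal{C}_I$ of all faces of type $\subseteq I$ of chambers in $\mathcal{C}$ is $(|I|-2)$-connected.
\end{lemma}

\begin{proof}
List $\mathcal{C}=\{b_0=e,b_1,\dots,b_l\}$ with nondecreasing distance from $e$. For $J\subseteq\Delta$ let $b^J$ be the closed face of type $J$ of the chamber $b$, and put $\mathcal{C}^j=\bigcup_{i\le j}b_i^I$. For $j\ge1$ let $D_j$ be the set of $\delta\in\Delta$ such that $b_j$ is not the chamber nearest to $e$ on its $\delta$-panel. The first step of a minimal gallery from $b_j$ to $e$ shows that $D_j\ne\emptyset$. We claim that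
\begin{equation}\label{eq:attach}
b_j^I\cap\mathcal{C}^{j-1}=\bigcup_{\delta\in D_j}b_j^{I\setminus\{\delta\}} .
\end{equation}
Let $\delta\in D_j$ and let $b'$ be the projection of $e$ to the $\delta$-panel of $b_j$. By the gate property $b'$ lies on a minimal gallery from $b_j$ to $e$ and is strictly nearer to $e$, so $b'=b_i$ with $i<j$. The simplex $b_j^{I\setminus\{\delta\}}$ lies in the panel, hence in $b_i^I$. Conversely, let $\tau$ be a common face of $b_j^I$ and $b_i^I$ with $i<j$. Then $b_j\ne\operatorname{proj}_\tau e$, for otherwise $b_i$, which contains $\tau$ and is no farther from $e$, would equal $b_j$ by uniqueness. A minimal gallery from $b_j$ to $\operatorname{proj}_\tau e$ extends to a minimal gallery to $e$ by the gate property, and its chambers contain $\tau$ by convexity. Its first step crosses a $\delta$-panel of $b_j$ that contains $\tau$ and leads nearer to $e$. So $\delta\in D_j$ and $\tau\subseteq b_j^{I\setminus\{\delta\}}$.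

The complex $\mathcal{C}^0$ is a simplex, and by \eqref{eq:attach} there are three cases for the step from $\mathcal{C}^{j-1}$ to $\mathcal{C}^j$. If $D_j\not\subseteq I$, then $b_j^I\subseteq\mathcal{C}^{j-1}$ and nothing is added. If $D_j$ is a proper subset of $I$, then the simplex $b_j^I$ is attached along a nonempty union of facets that all contain the vertex of a type in $I\setminus D_j$; this union is a cone, hence contractible, and the homotopy type does not change. If $D_j=I$, a cell of dimension $|I|-1$ is attached along its boundary, which preserves $(|I|-2)$-connectivity.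
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:omega}]
The complex $\Omega_I$ is nonempty. A map from a sphere of dimension $\le|I|-2$ to $\Omega_I$ has image in a finite subcomplex, hence in $d_1^I\cup\dots\cup d_n^I$ for some $d_j\in\operatorname{Opp}$. Let $e$ and $\mathcal{A}_j$ be as in Lemma~\ref{lem:generic} and $\mathcal{C}=\bigcup_j\mathcal{A}_j$. Every chamber of $\mathcal{C}$ lies in an apartment $\mathcal{A}_j$ together with $e$, so convexity gives the hypothesis of Lemma~\ref{lem:shelling}. The map is null-homotopic in $\mathcal{C}_I$, and $\mathcal{C}_I\subseteq\Omega_I$ because $\mathcal{C}\subseteq\operatorname{Opp}$.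
\end{proof}

\section{Membership in $\Sigma^{M-1}$}\label{sec:positive}

Let all $a_{\alpha,p}\ge0$, put $I_p=\{\alpha\in\Delta:a_{\alpha,p}>0\}$, and assume $M=\sum_p|I_p|\ge2$. Let $\Omega$ be the simplicial join of the complexes $\Omega_{I_p}$ over all $p\in S$ with $I_p\ne\emptyset$. The join of an $a$-connected and a $b$-connected complex is $(a+b+2)$-connected, so by Proposition~\ref{prop:omega} and induction on the number of factors, $\Omega$ is $(M-2)$-connected. The group $\Pi$ acts on $\Omega$, the factor $\Gamma_p\subseteq\mathcal{B}(\mathbb{Q})$ acting on $\Omega_{I_p}$. The action preserves the factors and the types, so it is rigid. It is not cocompact in general: in rank one the prime-to-$p$ part of the denominator of $u\in\mathbb{Q}$ is invariant under $\Gamma_p$. This is harmless for Proposition~\ref{prop:criteria}(A), but all simplices, not only the standard ones, must be examined.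

Let $\sigma$ be a simplex of $\Omega$, the join of simplices $\sigma_p$ of which some, but not all, may be empty; put $\sigma_p=\emptyset$ if $I_p=\emptyset$. If $\sigma_p\ne\emptyset$, let $J_p\subseteq I_p$ be its type and $u_p\in\mathcal{U}(\mathbb{Q})$ a representative of the corresponding coset. If $\sigma_p=\emptyset$, let $J_p=\emptyset$ and $u_p=1$. With $K_p=\Delta\setminus J_p$, formula \eqref{eq:stab} gives
\[
\Pi_\sigma=\prod_{p\in S}u_p\Lambda_pu_p^{-1},\qquad\Lambda_p=u_p^{-1}\Gamma_pu_p\cap U_{K_p}(\mathbb{Q})\mathcal{T}(\mathbb{Q}).
\]
The element $u_p$ may have denominators prime to $p$. The next lemma shows that this costs only a congruence condition.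

\begin{lemma}\label{lem:congruence}
For each $p\in S$ there are integers $e,f\ge1$ such that $\Lambda_p$ contains every $w\in U_{K_p}(\mathbb{Q})$ with coordinates in $e\mathbb{Z}[1/p]$, and every $\lambda(p)^f$ with $\lambda\in X_*(\mathcal{T})$.
\end{lemma}

\begin{proof}
Write $u=u_p$. The coordinates of $uwu^{-1}$ are rational polynomials in the coordinates of $w$, without constant term because $w=1$ gives $1$. For $t\in\mathcal{T}(\mathbb{Z}[1/p])$ write $utu^{-1}=(u\cdot tu^{-1}t^{-1})\,t$. The coordinates of $tu^{-1}t^{-1}$ are those of $u^{-1}$ multiplied by the values $\beta(t)$, which are monomials in the $\alpha(t)$, $\alpha\in\Delta$. So the coordinates of $u\cdot tu^{-1}t^{-1}$ are rational polynomials in the quantities $\alpha(t)-1$, again without constant term. Let $e$ be a common denominator of the coefficients of all these polynomials. A polynomial without constant term and with coefficients in $e^{-1}\mathbb{Z}$ takes values in $\mathbb{Z}[1/p]$ at arguments in $e\mathbb{Z}[1/p]$. Hence $uwu^{-1}\in\Gamma_p$ if $w$ has coordinates in $e\mathbb{Z}[1/p]$, and $utu^{-1}\in\Gamma_p$ if $\alpha(t)\equiv1$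 modulo $e\mathbb{Z}[1/p]$ for all $\alpha$. The element $p$ is a unit of the finite ring $\mathbb{Z}[1/p]/(e)$, so $p^f\equiv1$ for some $f\ge1$. For $t=\lambda(p)^f$ we have $\alpha(t)=(p^f)^{\langle\alpha,\lambda\rangle}\equiv1$.
\end{proof}

\begin{lemma}\label{lem:stabilizers}
For every simplex $\sigma$ of $\Omega$ the group $\Pi_\sigma$ is of type $F_\infty$, $\chi'|_{\Pi_\sigma}\ne0$, and $[\chi'|_{\Pi_\sigma}]\in\Sigma^k(\Pi_\sigma)$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Let $Y=\prod_pY_p\subseteq X$ be the subcomplex of Lemma~\ref{lem:flow} for the data $K_p$, $u_p$. Then $Y_p=u_pY_p^0$, where $Y_p^0$ consists of the points $[w,x]$ with $w\in U_{K_p}(\mathbb{Q}_p)$. The group $\Lambda_p\subseteq U_{K_p}(\mathbb{Q})\mathcal{T}(\mathbb{Q})$ preserves $Y_p^0$, so $\Pi_\sigma$ acts on $Y$.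

The action is cocompact. Since $e\mathbb{Z}[1/p]=\bigcup_nep^{-n}\mathbb{Z}$ is dense in $\mathbb{Q}_p$, Lemma~\ref{lem:congruence} shows that $\Lambda_p\cap U_{K_p}(\mathbb{Q})$ is dense in $U_{K_p}(\mathbb{Q}_p)$, so every cell $wF$ of $Y_p^0$ is a $\Lambda_p$-translate of the cell $F$ of $V$. The elements $\lambda(p)^f$ act on $V$ as the lattice of translations $fX_*(\mathcal{T})$. Cell stabilizers in $\Pi_\sigma$ are subgroups of cell stabilizers in $\Pi$, hence polycyclic-by-finite, and $Y$ is contractible. So $\Pi_\sigma$ is of type $F_\infty$.

Choose $q$ with $J_q\ne\emptyset$. On the element $u_q\lambda(q)^fu_q^{-1}$ of the $q$-th factor, $\chi'$ takes the value $f\sum_\alpha a_{\alpha,q}\langle\alpha,\lambda\rangle$, which is nonzero for some $\lambda$ because $I_q\ne\emptyset$.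

Define $\theta\in V^S$ by $\alpha(\theta_p)=L$ for $\alpha\in J_p$ and $\alpha(\theta_p)=-1$ for $\alpha\in K_p$. Then
\[
h(\theta)=L\sum_{p}\sum_{\alpha\in J_p}a_{\alpha,p}-\sum_p\sum_{\alpha\in K_p}a_{\alpha,p},
\]
and the coefficient of $L$ is positive because $\emptyset\ne J_q\subseteq I_q$ and all coefficients are nonnegative. For large $L$, Lemma~\ref{lem:flow} shows that all spheres in $Y_{\ge r}$ are null-homotopic in $Y_{\ge r}$. Proposition~\ref{prop:criteria}(B), applied to $\Pi_\sigma$ and the barycentric subdivision of $Y$, completes the proof.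
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}(2)]
Let $k=M-1\ge1$. The complex $\Omega$ is $(k-1)$-connected, so Proposition~\ref{prop:criteria}(A) and Lemma~\ref{lem:stabilizers} give $[\chi']\in\Sigma^{M-1}(\Pi)$. By Proposition~\ref{prop:transfer}, $[\chi]\in\Sigma^{M-1}(\Gamma)$.
\end{proof}

\section{The obstruction in dimension $M$}\label{sec:negative}

Let all $a_{\alpha,p}\ge0$, let $I_p$ be as before, and put $\mathcal{I}=\{(\alpha,p):\alpha\in I_p\}$, so that $M=|\mathcal{I}|\ge1$. The argument for two trees used that fillings of cycles are unique in the top dimension of a contractible complex. But $\dim X=|\Delta|\,|S|$ may exceed $M$. We first retract $X$ onto a complex of dimension $M$.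

\subsection*{An $M$-dimensional retract}
Let $V_p=V/\bigcap_{\alpha\in I_p}\ker\alpha$. The roots in $\Phi^+_{I_p}$ are linear forms on $V_p$, and $I_p$ is a basis of $V_p^*$. For $y\in V_p$ let $N_{p,y}$ be the set of $u\in U_{I_p}(\mathbb{Q}_p)$ with $v_p(s_\beta)\ge\beta(y)$ for all $\beta\in\Phi^+_{I_p}$. For every $x\in V$ with image $y$,
\begin{equation}\label{eq:Npy}
N_{p,y}=U_{I_p}(\mathbb{Q}_p)\cap U_{p,x},
\end{equation}
so $N_{p,y}$ is a group. Let $Z_p$ be the quotient of $U_{I_p}(\mathbb{Q}_p)\times V_p$ by $(u,y)\sim(u',y)$ for $u^{-1}u'\in N_{p,y}$; it is a point if $I_p=\emptyset$. The discussion of $X_p$ in Section~\ref{sec:X} applies word for word, with the hyperplanes $\{\beta=n\}$ for $\beta\in\Phi^+_{I_p}$: $Z_p$ is a locally finite polyhedral complex of dimension $|I_p|$. Put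
\[
Z=\prod_pZ_p,\qquad A=\prod_pV_p\subseteq Z,\qquad\mathcal{N}=\prod_pU_{I_p}(\mathbb{Q}_p),\qquad h_Z=\sum_{(\alpha,p)\in\mathcal{I}}a_{\alpha,p}\,\alpha(y_p).
\]
Then $\dim Z=\dim A=M$, and $\mathcal{N}$ acts on $Z$ preserving $h_Z$. The cells of $Z$ are the sets $gF$ with $g\in\mathcal{N}$ and $F=\prod_pF_p$ a cell of $A$, and $gF=g'F'$ if and only if $F=F'$ and $g^{-1}g'\in\mathcal{N}_F=\prod_pN_{p,F_p}$.

The homomorphism $u\mapsto\bar u$ that deletes the coordinates outside $\Phi^+_{I_p}$ maps $U_{p,x}$ into $N_{p,\bar x}$, where $\bar x$ is the image of $x$ in $V_p$. So $[u,x]\mapsto[\bar u,\bar x]$ is well defined on each factor and gives a map $\pi\colon X\to Z$. If $\epsilon_p\colon V_p\to V$ is a linear section, then $[u,y]\mapsto[u,\epsilon_p(y)]$ is well defined by \eqref{eq:Npy} and gives a map $\iota\colon Z\to X$. Both maps are continuous, $\pi\iota=\operatorname{id}$, and both preserve heights because $h$ involves only the pairs in $\mathcal{I}$. As a retract of the contractible space $X$, the complex $Z$ is contractible.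

\begin{lemma}\label{lem:homology}
If $[\chi]\in\Sigma^M(\Gamma)$, there is $c_1\ge0$ such that the map of reduced singular homology groups $\tilde H_{M-1}(Z_{\ge r};\mathbb{Z})\to\tilde H_{M-1}(Z_{\ge r-c_1};\mathbb{Z})$ is zero for all $r$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:transfer} and Lemma~\ref{lem:lag} there is $c$ such that for all $r$ every map $S^j\to X_{\ge r}$, $0\le j\le M-1$, is null-homotopic in $X_{\ge r-c}$. A class in $\tilde H_{M-1}(X_{\ge r})$ is the image of a class in $\tilde H_{M-1}(P)$ under a map $P\to X_{\ge r}$, where $P$ is a finite simplicial complex of dimension $\le M-1$; this is the standard realization of a singular cycle by gluing its simplices. Extend the map over the cone on $P$. Send the cone point to any point of $X_{\ge r}$. If the map is defined on the cones over all simplices of dimension $<j$, with values in $X_{\ge r-jc}$, then for a $j$-simplex the boundary of its cone is a $j$-sphere mapped to $X_{\ge r-jc}$, and the map extends over the cone with values in $X_{\ge r-(j+1)c}$. The cone on $P$ is contractible, so the class vanishes in $\tilde H_{M-1}(X_{\ge r-c_1})$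 with $c_1=Mc$. A class $\zeta\in\tilde H_{M-1}(Z_{\ge r})$ equals $\pi_*\iota_*\zeta$, so it vanishes in $\tilde H_{M-1}(Z_{\ge r-c_1})$.
\end{proof}

\subsection*{A common left multiple}
For $(\alpha,p)\in\mathcal{I}$ let $u_{\alpha,p}\in\mathcal{N}$ be the element $x_\alpha(1)$ of the $p$-th factor. As in rank one, it fixes the half-space $\{\alpha(y_p)\le0\}$ of $A$, because $v_p(1)=0$. We want a nonzero element of the group ring that annihilates every cell fixed by some $u_{\alpha,p}$, that is, a common left multiple of the elements $1-u_{\alpha,p}$. If the $u_{\alpha,p}$ commute, their product $\prod(1-u_{\alpha,p})$ will do. In general it will not: if $u$ fixes a cell $F$, then $(1-u)(1-v)F=uvF-vF$, which vanishes only if $v^{-1}uv$ also fixes $F$.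

Let $H\le\mathcal{N}$ be the subgroup generated by the $u_{\alpha,p}$. It is finitely generated, nilpotent and torsion-free. A finitely generated nilpotent group is polycyclic, so $\mathbb{Z}[H]$ is left Noetherian by a theorem of P.~Hall. A torsion-free nilpotent group is orderable, so $\mathbb{Z}[H]$ has no zero divisors. A left Noetherian ring $\Lambda$ without zero divisors satisfies the Ore condition $\Lambda a\cap\Lambda b\ne0$ for nonzero $a,b$: otherwise a relation $\sum_nr_nab^n=0$ would give $r_0a\in\Lambda a\cap\Lambda b=0$, and after canceling $b$ and repeating, all $r_n=0$; the sum $\sum_n\Lambda ab^n$ would be an infinite direct sum of nonzero left ideals. By induction, finitely many nonzero left ideals have nonzero intersection. We fix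
\[
0\ne\xi\in\bigcap_{(\alpha,p)\in\mathcal{I}}\mathbb{Z}[H]\,(1-u_{\alpha,p}).
\]

\subsection*{Deep chains with high boundary}
Orient the cells of $A$, giving all $M$-cells the orientation of $A\cong\mathbb{R}^M$, and orient $gF$ by $F$. This is consistent because $\mathcal{N}_F$ fixes $F$ pointwise, and it makes the cellular chain complex $C_*(Z)$ a complex of $\mathbb{Z}[\mathcal{N}]$-modules. Let
\[
A^+=\{y\in A:\alpha(y_p)>0\text{ for all }(\alpha,p)\in\mathcal{I}\}.
\]
The walls $\{\alpha(y_p)=0\}$ belong to the hyperplane arrangement, so on an open cell $F$ of $A$ each $\alpha(y_p)$ is either $>0$ throughout or $\le0$ throughout. In the second case $u_{\alpha,p}\in\mathcal{N}_F$, so $(1-u_{\alpha,p})F=0$. Therefore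
\begin{equation}\label{eq:kill}
\xi F=0\quad\text{for every cell $F$ of $A$ with }F\not\subseteq A^+ .
\end{equation}

\begin{lemma}\label{lem:chains}
There is $H_0\in\mathbb{R}$ such that for every $R>H_0$ there is a chain $z_R\in C_M(Z)$ with the following properties: all closed cells in the support of $\partial z_R$ lie in $Z_{\ge R}$, and the support of $z_R$ contains a cell on which $h_Z<H_0$.
\end{lemma}

\begin{proof}
For distinct $g,g'$ in the finite support of $\xi$, the element $g^{-1}g'$ has a nonzero coordinate, which has finite valuation. Let $n\geq 0$ bound all these valuations from above, and let $F_0$ be an $M$-cell of $A$ on which $\alpha(y_p)>n$ for all $(\alpha,p)\in\mathcal{I}$. Then $F_0\subseteq A^+$ and $\beta(y_p)>n$ on $F_0$ for all $\beta\in\Phi_{I_p}^+$, so no such $g^{-1}g'$ lies in $\mathcal{N}_{F_0}$. The cells $gF_0$ with $g$ in the support of $\xi$ are therefore distinct, and $\xi F_0\ne0$. Fix $H_0>\max h_Z|_{\overline{F_0}}$.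

For $R>H_0$ let $\mathcal{F}_R$ be the set of $M$-cells $F\subseteq A^+$ that meet $\{h_Z<R\}$. It contains $F_0$. It is finite: since $a_{\alpha,p}>0$ for all $(\alpha,p)\in\mathcal{I}$ and the forms $\alpha(y_p)$ are coordinates on $A$, the set $\overline{A^+}\cap\{h_Z\le R\}$ is compact, and a compact set meets finitely many cells. Put
\[
z_R=\xi\cdot\sum_{F\in\mathcal{F}_R}F .
\]
Translates of distinct cells of $A$ are distinct, so the summand $\xi F_0\neq0$ does not cancel, and the support of $z_R$ contains a cell $gF_0$, on which $h_Z<H_0$.

Each $(M-1)$-cell $P$ of $A\cong\mathbb{R}^M$ is a face of exactly two $M$-cells of $A$ and occurs in their boundaries with opposite signs. Hence $\partial z_R=\sum\pm\,\xi P$, the sum being taken over those $P$ for which exactly one of the two $M$-cells, say $F$, is in $\mathcal{F}_R$. Let $F'$ be the other one. If $F'\subseteq A^+$, then $h_Z\ge R$ on $F'$, hence on $\overline P$ and on all its $\mathcal{N}$-translates. If $F'\not\subseteq A^+$, then some $\alpha(y_p)$ is $\le0$ on $F'$ and $>0$ on $F$, so it vanishes on $P\subseteq\overline F\cap\overline{F'}$, and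 $\xi P=0$ by \eqref{eq:kill}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}(3)]
Suppose that $[\chi]\in\Sigma^M(\Gamma)$, and let $c_1$ be as in Lemma~\ref{lem:homology}. For $r\in\mathbb{R}$ let $Z_{[r]}$ be the largest subcomplex of $Z$ contained in $Z_{\ge r}$. Each form $\alpha(y_p)$ varies by at most $1$ on a closed cell, so $h_Z$ varies by at most $c_2=\sum a_{\alpha,p}$, and therefore $Z_{\ge r}\subseteq Z_{[r-c_2]}$. Choose $R>H_0+c_1+c_2$, put $s=R-c_1-c_2$, and let $z=z_R$.

The chain $\partial z$ is a cellular $(M-1)$-cycle of $Z_{[R]}$, of augmentation $0$ if $M=1$, so it defines a class in $\tilde H_{M-1}(Z_{[R]})$. The inclusion $Z_{[R]}\hookrightarrow Z_{[s]}$ factors as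
\[
Z_{[R]}\subseteq Z_{\ge R}\subseteq Z_{\ge R-c_1}\subseteq Z_{[s]},
\]
so it induces the zero map on $\tilde H_{M-1}$. Cellular and singular homology agree naturally for subcomplexes, so $\partial z=\partial z'$ for some $z'\in C_M(Z_{[s]})$. Then $z-z'$ is a cellular $M$-cycle of $Z$. Since $Z$ is contractible and $M\ge1$, we have $H_M(Z)=0$, and since $Z$ has no cells of dimension $M+1$, this forces $z=z'$. But the support of $z$ contains a cell on which $h_Z<H_0<s$, and this cell is not in $Z_{[s]}$. This contradiction shows that $[\chi]\notin\Sigma^M(\Gamma)$.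
\end{proof}

\begin{thebibliography}{9}

\bibitem{Schesler}
Eduard Schesler, \emph{The $\Sigma$-invariants of $S$-arithmetic subgroups of Borel groups}, arXiv:2203.10132 (2022).

\end{thebibliography}
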